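# Pairs at distance one and two in a set family: edge density, VC-dimension and cliques

## 1. Downward-closed families

Let $X$ be a finite set and let $\mathcal S$ be a nonempty family of subsets of $X$. We join two members of $\mathcal S$ when they differ in one or two elements, and we ask how many edges this can produce per member. One class of families gives up the answer at once, and we begin there. First come the definitions we need.

**Definition (shattering, VC-dimension).** A set $Y\subseteq X$ is shattered by $\mathcal S$ if for every $Y'\subseteq Y$ there is $S\in\mathcal S$ with $S\cap Y=Y'$. The Vapnik–Chervonenkis dimension $\mathrm{VC\text{-}dim}(\mathcal S)$ is the largest cardinality of a subset of $X$ shattered by $\mathcal S$. We write $d$ for it.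

For example, let $\mathcal S$ consist of the singletons $\{1\},\dots,\{n\}$ with $n\ge 2$. The set $\{1\}$ is shattered, since $\{1\}$ and $\{2\}$ meet it in $\{1\}$ and $\emptyset$. No two-element set $\{i,j\}$ is shattered, because no member contains both $i$ and $j$. So $d=1$.

**Definition (the graph).** The 1,2-inclusion graph $G_{1,2}(\mathcal S)$ has vertex set $V=\mathcal S$, and distinct $S,S'$ are adjacent if and only if $|S\triangle S'|\in\{1,2\}$. Equivalently, it is the subgraph induced by $\mathcal S$ in the square of the hypercube. Its clique number is denoted by $\omega$. For $k\ge1$ let $E_k$ be the set of unordered pairs $\{S,S'\}\subseteq\mathcal S$ with $|S\triangle S'|=k$, so that the edge set is $E=E_1\sqcup E_2$.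

We shall refer to $|S\triangle S'|$ as the distance of $S$ and $S'$. If $S\triangle S'=\{i,j\}$, the two sets $S\triangle\{i\}$ and $S\triangle\{j\}$ are the *midpoints* of the pair. They are subsets of $X$, and they may or may not belong to $\mathcal S$.

**Spheres are cliques.** For $w\subseteq X$ put $N(w)=\{S\in\mathcal S:|S\triangle w|=1\}$ and $D=\max_{w\subseteq X}|N(w)|$. Two distinct members $w\triangle\{x\}$ and $w\triangle\{y\}$ of $N(w)$ differ exactly in $\{x,y\}$. So $N(w)$ is a clique of $G_{1,2}(\mathcal S)$, whether or not $w$ itself is in $\mathcal S$, and
$$D\le\omega. \tag{1}$$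
If $X=\emptyset$ then $|\mathcal S|=1$ and $E=\emptyset$, so every bound below is trivial. From now on $X\ne\emptyset$. Then $D\ge1$, because $S\in N(S\triangle\{x\})$ for every $S\in\mathcal S$ and $x\in X$. Put $N:=D-1\ge0$.

For $S\in\mathcal S$ and $i\in X$ let
$$P(S,i)=\{j\in X\setminus\{i\}:\ S\triangle\{i,j\}\in\mathcal S\}.$$
The set $S$ and the sets $S\triangle\{i,j\}$ with $j\in P(S,i)$ are distinct members of $N(S\triangle\{i\})$. Hence
$$|P(S,i)|\le D-1=N. \tag{2}$$
In words: if we leave $S$ through the direction $i$, there are at most $N$ ways to take a second step that lands in the family. This is the only way in which cliques enter the argument.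

**Proposition 1.1.** Suppose that $\mathcal S$ is downward closed: every subset of a member is a member. Then $|E_1|\le d|V|$ and $|E_2|\le\frac{dN}{2}|V|$, so that $|E|\le d\,\frac{\omega+1}{2}\,|V|$.

*Proof.* Every member $S$ is shattered by $\mathcal S$, because each $Y'\subseteq S$ is a member with $Y'\cap S=Y'$. So $|S|\le d$ for every $S\in\mathcal S$.

A pair in $E_1$ has the form $\{S,S\setminus\{i\}\}$ with $i\in S$. Charge it to the larger set $S$. Each $S$ is charged at most $|S|\le d$ times, so $|E_1|\le d|V|$.

For $E_2$, count triples $(S,i,j)$ with $S\in\mathcal S$, $i\in S$ and $j\in P(S,i)$. There are at most $d$ choices of $i$ for each $S$, and then at most $N$ choices of $j$ by (2), so there are at most $dN|V|$ triples. A triple produces the pair $\{S,S\triangle\{i,j\}\}\in E_2$. Conversely, every pair in $E_2$ is produced exactly twice. If $S'=(S\setminus\{i\})\cup\{j\}$ with $i\in S$, $j\notin S$, then the triples producing it are $(S,i,j)$ and $(S',j,i)$. If $S'=S\setminus\{i,j\}$ with $i,j\in S$, they are $(S,i,j)$ and $(S,j,i)$. So $2|E_2|\le dN|V|$.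

Adding, $|E|\le d(1+N/2)|V|$, and $N\le\omega-1$ by (1). $\square$

What made this work? Each member $S$ came with a list of at most $d$ privileged directions, namely its own elements, and every pair at distance two could be reached from one of its ends by a privileged step followed by one of at most $N$ second steps. In both cases of the proof the midpoint $S\setminus\{i\}$ was itself in the family, so the privileged step ran along an edge of $E_1$.

In a general family there is no largest set to charge to, a member can have far more than $d$ elements, and the midpoints may all be absent. Which directions should then be privileged?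

## 2. Bounding $|E|/|V|$ by a multiple of $d\,\omega$

The question, raised in Victor Chepoi, Arnaud Labourel and Sébastien Ratel, "On density of subgraphs of halved cubes", arXiv:1711.11414 (2017), is this. Is there an absolute constant $C$ such that $|E|/|V|\le C\,d\,\omega$ for every finite $X$ and every nonempty $\mathcal S\subseteq2^X$?

Let us try two families by hand. For the singletons $\{1\},\dots,\{n\}$, $n\ge2$, any two members are at distance $2$. The graph is complete, $d=1$, $\omega=n$ and
$$\frac{|E|}{|V|}=\frac{n-1}{2}.$$
So $d$ alone cannot bound the density. For the full cube $\mathcal S=2^X$ with $|X|=m$, every vertex has $m+\binom m2$ neighbors, so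
$$\frac{|E|}{|V|}=\frac12\left(m+\binom m2\right)=\frac{m(m+1)}4,$$
while $d=m$ and $D=m$. The proof of Proposition 1.1 gives $d(1+N/2)=m(m+1)/2$, off by a factor of $2$.

The answer to the question is yes. Here are the statements we shall prove, with $V,E,E_k,d,\omega,D,N$ as above.

**Theorem 2.1.** $|E|\le d\,(2D-1)\,|V|\le(2\omega-1)\,d\,|V|$. In particular $|E|/|V|\le 2d\omega$, so $C=2$ is admissible.

**Theorem 2.2.** If $N\ge1$, then $|E_2|\le\frac{dN}{2}\bigl(1+18N^{-1/4}\bigr)|V|$. Consequently, always
$$\frac{|E|}{|V|}\le d\left(\frac{\omega+1}{2}+9(\omega-1)^{3/4}\right).$$

**Theorem 2.3.** For all $d\ge1$ and $\omega\ge2$ there are families with VC-dimension $d$, clique number $\omega$, and $|E|/|V|$ arbitrarily close to $d\omega/2$. For $d=1$ and each $\omega\ge3$ there are families with $|E|/|V|$ arbitrarily close to $(\omega+1)/2$. So, if $c(d,\omega)$ denotes the supremum of $|E|/|V|$ over families with these parameters, then $c(d,\omega)=\left(\frac12+O(\omega^{-1/4})\right)d\omega$ uniformly in $d\ge1$.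

**Theorem 2.4.** For $k\ge2$ let $D_{k-1}=\max_{w\subseteq X}|\{S\in\mathcal S:|S\triangle w|=k-1\}|$. Then
$$|E_k|\le\left(\frac{k}{k-1}\right)^{k-1}d\,D_{k-1}\,|V|\le e\,d\,D_{k-1}\,|V|.$$

**Corollary 2.5.** $\chi(G_{1,2}(\mathcal S))\le2(2\omega-1)d+1$.

So the constant in front of $d\omega$ can be taken to be $\frac12+o(1)$ as $\omega\to\infty$, and $\frac12$ cannot be lowered, for any $d\ge1$.

## 3. The one-inclusion graph and its orientations of out-degree at most $d$

**Definition.** The 1-inclusion graph $G_1(\mathcal S)$ is the graph on $\mathcal S$ with edge set $E_1$.

The input from the literature is the inequality of Haussler, Littlestone and Warmuth. We recall a short proof, so that everything is on the board.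

**Theorem 3.1 (Haussler–Littlestone–Warmuth).** $|E_1|\le d\,|V|$ for every nonempty family.

*Proof.* Induction on $|X|$. If $X=\emptyset$, there are no edges. Otherwise pick $x\in X$, and consider two families on $X\setminus\{x\}$:
$$\mathcal S'=\{S\setminus\{x\}:S\in\mathcal S\},\qquad \mathcal S''=\{T\subseteq X\setminus\{x\}:\ T\in\mathcal S\text{ and }T\cup\{x\}\in\mathcal S\}.$$
Each $T\in\mathcal S'$ comes from one or two members of $\mathcal S$, and from two exactly when $T\in\mathcal S''$. So $|\mathcal S|=|\mathcal S'|+|\mathcal S''|$.

Now count edges. The pairs in $E_1$ that differ in $x$ are in bijection with $\mathcal S''$. A pair in $E_1$ that differs in some $y\ne x$ maps, on deleting $x$, to an edge of $G_1(\mathcal S')$. An edge $\{T,T\triangle\{y\}\}$ of $G_1(\mathcal S')$ has at most two preimages, one whose sets contain $x$ and one whose sets do not. If both occur, then $T$ and $T\triangle\{y\}$ are in $\mathcal S''$ and the edge is an edge of $G_1(\mathcal S'')$. Hence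
$$|E_1(\mathcal S)|\le|E_1(\mathcal S')|+|E_1(\mathcal S'')|+|\mathcal S''|.$$
A subset of $X\setminus\{x\}$ shattered by $\mathcal S'$ is shattered by $\mathcal S$, so by induction $|E_1(\mathcal S')|\le d|\mathcal S'|$. If $\mathcal S''=\emptyset$ we are done. If not, a set $Y$ shattered by $\mathcal S''$ makes $Y\cup\{x\}$ shattered by $\mathcal S$, so $\mathcal S''$ has VC-dimension at most $d-1$ and $|E_1(\mathcal S'')|\le(d-1)|\mathcal S''|$. Therefore $|E_1(\mathcal S)|\le d|\mathcal S'|+(d-1)|\mathcal S''|+|\mathcal S''|=d|\mathcal S|$. $\square$

**Definition (trace).** For $A\subseteq X$ let $\mathcal S_A=\{S\cap A:S\in\mathcal S\}$, a family on the ground set $A$.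

If $Y\subseteq A$ is shattered by $\mathcal S_A$, it is shattered by $\mathcal S$, because $(S\cap A)\cap Y=S\cap Y$. So $\mathrm{VC\text{-}dim}(\mathcal S_A)\le d$. For the singletons $\{1\},\dots,\{n\}$ and $A=\{1,\dots,a\}$ with $1\le a<n$, the trace is $\mathcal S_A=\{\emptyset,\{1\},\dots,\{a\}\}$, and $G_1(\mathcal S_A)$ is a star centered at $\emptyset$. The original $G_1(\mathcal S)$ had no edges at all. We shall come back to this.

The next lemma supplies the list of at most $d$ privileged directions that the elements of $S$ supplied in Section 1.

**Lemma 3.2.** For every $A\subseteq X$, the graph $G_1(\mathcal S_A)$ has an orientation in which every vertex has out-degree at most $d$.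

*Proof.* Any nonempty subfamily $\mathcal U\subseteq\mathcal S_A$ has VC-dimension at most $d$, since a set shattered by a subfamily is shattered by the family. The subgraph of $G_1(\mathcal S_A)$ induced by $\mathcal U$ is $G_1(\mathcal U)$, so by Theorem 3.1 it has at most $d|\mathcal U|$ edges.

Form a bipartite graph: on one side the edges of $G_1(\mathcal S_A)$, on the other side $d$ copies of each vertex, each edge being joined to all copies of its two endpoints. Let $F$ be a nonempty set of edges and $\mathcal U$ the set of endpoints of edges in $F$. All edges in $F$ are edges of $G_1(\mathcal U)$, so $|F|\le d|\mathcal U|$, and $d|\mathcal U|$ is exactly the number of neighbors of $F$. By Hall's theorem there is a matching that saturates all edges of $G_1(\mathcal S_A)$. Orient each edge out of the endpoint to a copy of which it is matched. Each vertex has only $d$ copies, so it is the tail of at most $d$ edges. $\square$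

Fix such an orientation for each $A\subseteq X$. For $S\in\mathcal S$ let $O_A(S)$ be the set of all $i\in A$ such that $(S\cap A)\triangle\{i\}\in\mathcal S_A$ and the edge between $S\cap A$ and $(S\cap A)\triangle\{i\}$ is oriented out of $S\cap A$. Then
$$|O_A(S)|\le d\qquad\text{for all }S\in\mathcal S,\ A\subseteq X. \tag{3}$$
In the star example one may orient every edge from $\{i\}$ to $\emptyset$. Then $O_A(\{i\})=\{i\}$ for $i\le a$, and $O_A(\{i\})=\emptyset$ for $i>a$.

## 4. Counting through midpoints, and families without midpoints

The natural first attempt is to reach each pair in $E_2$ through a midpoint. Suppose that every pair in $E_2$ has at least one midpoint in $\mathcal S$. The neighbors of $w\in\mathcal S$ in $G_1(\mathcal S)$ are exactly the members of $N(w)$, so $\deg(w)\le D$, and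
$$|E_2|\le\sum_{w\in\mathcal S}\binom{\deg(w)}2\le\frac{D-1}2\sum_{w\in\mathcal S}\deg(w)=N|E_1|\le dN|V|.$$
This settles the question for such families.

The argument stops exactly where a pair has no midpoint in $\mathcal S$. For the singletons, $E_1=\emptyset$ while $|E_2|=\binom n2$, and the same happens whenever all members have sizes of the same parity: the 1-inclusion graph has no edges, and Theorem 3.1 says nothing.

One could add the missing midpoints to the family and apply Theorem 3.1 to the larger family. For the singletons with $n\ge2$, the midpoints of $\{i\}$ and $\{j\}$ are $\emptyset$ and $\{i,j\}$. The enlarged family consists of all sets of size at most $2$, has VC-dimension $2$, and has $1+n+\binom n2$ members. Theorem 3.1 now bounds a number of edges by $2\bigl(1+n+\binom n2\bigr)$. But we wanted to compare $|E_2|$ with $|V|=n$, and the right-hand side already contains a term of the size of $|E_2|$. The comparison has become circular.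

So we want the midpoint to be present without adding anything to the family.

## 5. Traces that turn distance two into distance one

Here is the way out. Instead of adding midpoints, forget coordinates. Suppose $S\triangle S'=\{i,j\}$, and take the trace on a set $A$ that contains $i$ and not $j$. Then $S\cap A$ and $S'\cap A$ differ exactly in $i$, so they form an edge of $G_1(\mathcal S_A)$, with both ends in the family $\mathcal S_A$. Passing to the trace does not raise the VC-dimension, so Lemma 3.2 gives this edge a direction. Different members can have the same trace, but this does no harm: we charge to members of $\mathcal S$, not to traces.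

Given $A$, put $B=X\setminus A$. Call a pair $\{S,S'\}\in E_2$ *cross* for $A$ if $S\triangle S'$ has exactly one element in $A$ and one in $B$, and let $e(A)$ be the number of cross pairs.

**Lemma 5.1.** For every $A\subseteq X$,
$$e(A)\le\sum_{S\in\mathcal S}\ \sum_{i\in O_A(S)}|P(S,i)\cap B|.$$

*Proof.* Let $\{S,S'\}$ be cross, $S\triangle S'=\{i,j\}$ with $i\in A$ and $j\in B$. The traces $S\cap A$ and $S'\cap A$ differ exactly in $i$, so they are the two ends of an edge of $G_1(\mathcal S_A)$. Exactly one of $S,S'$ has the tail of this edge as its trace. Name that member $S$ and assign the pair to the triple $(S,i,j)$. Then $i\in O_A(S)$, and $j\in P(S,i)\cap B$ because $S\triangle\{i,j\}=S'\in\mathcal S$. The triple determines the pair, since $S'=S\triangle\{i,j\}$. So the number of cross pairs is at most the number of triples $(S,i,j)$ with $S\in\mathcal S$, $i\in O_A(S)$ and $j\in P(S,i)\cap B$, which is the right-hand side. $\square$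

For the singletons with $A=\{1,\dots,a\}$ and the orientation chosen above, the left side is $a(n-a)$. On the right only $S=\{i\}$ with $i\le a$ contributes, with $|P(\{i\},i)\cap B|=n-a$. Equality holds.

**Proof of Theorem 2.1.**

**Step 1: bound the cross pairs for a fixed $A$.** By (2) each term in Lemma 5.1 is at most $N$, and by (3) each inner sum has at most $d$ terms. So $e(A)\le dN|V|$ for every $A\subseteq X$.

**Step 2: average over $A$ to reach all of $E_2$.** Let $A$ be a uniformly random subset of $X$. For a pair with $S\triangle S'=\{i,j\}$, the probability that exactly one of $i,j$ lies in $A$ is $1/2$. Hence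
$$\tfrac12|E_2|=\mathbb E\,e(A)\le dN|V|,\qquad\text{that is,}\qquad|E_2|\le2d(D-1)|V|. \tag{4}$$

**Step 3: add the pairs at distance one.** By Theorem 3.1, $|E_1|\le d|V|$. Adding this to (4) gives $|E|\le d(2D-1)|V|$, and $D\le\omega$ by (1) gives $|E|\le(2\omega-1)\,d\,|V|$. $\square$

**Proof of Corollary 2.5.** Let $\mathcal U\subseteq\mathcal S$ be nonempty. The subgraph of $G_{1,2}(\mathcal S)$ induced by $\mathcal U$ is $G_{1,2}(\mathcal U)$, with VC-dimension at most $d$ and clique number at most $\omega$. By Theorem 2.1 applied to $\mathcal U$, its average degree, which is twice the number of edges divided by the number of vertices, is at most $2(2\omega-1)d$. So every induced subgraph has a vertex of degree at most $2(2\omega-1)d$. Remove such vertices one at a time and color greedily in the reverse order: each vertex, when colored, has at most $2(2\omega-1)d$ colored neighbors, so $2(2\omega-1)d+1$ colors suffice. $\square$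

## 6. Pairs at distance $k$

The charging works for any distance $k\ge2$, provided that the trace keeps exactly one of the $k$ differing coordinates. The density of $A$ that makes this most likely is $1/k$.

**Proof of Theorem 2.4.**

**Step 1: bound the good pairs for a fixed $A$.** Call $\{S,S'\}\in E_k$ good for $A$ if $(S\triangle S')\cap A$ is a singleton $\{i\}$. Then $S\cap A$ and $S'\cap A$ differ exactly in $i$ and form an edge of $G_1(\mathcal S_A)$. Let $S$ be the member whose trace is the tail, and assign the pair to $S$. Then $i\in O_A(S)$, so by (3) there are at most $d$ possibilities for $i$ once $S$ is given. Since $i\in S\triangle S'$, we have $|S'\triangle(S\triangle\{i\})|=k-1$. So, given $S$ and $i$, the set $S'$ is a member at distance $k-1$ from $w=S\triangle\{i\}$, and there are at most $D_{k-1}$ possibilities for it. Hence at most $d\,D_{k-1}|V|$ pairs are good for $A$.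

**Step 2: average.** Let $A$ contain each element of $X$ independently with probability $1/k$. A given pair in $E_k$ is good with probability
$$k\cdot\frac1k\left(1-\frac1k\right)^{k-1}=\left(\frac{k-1}k\right)^{k-1}.$$
Taking expectations, $\left(\frac{k-1}k\right)^{k-1}|E_k|\le d\,D_{k-1}|V|$, which is the first inequality. The second holds because $\left(\frac k{k-1}\right)^{k-1}=\left(1+\frac1{k-1}\right)^{k-1}\le e$. $\square$

## 7. A sparse random $B$ and the constant $\frac12$

For $E_2$ we have the bound $2dN|V|$, whereas for downward-closed families Proposition 1.1 gave $\frac12dN|V|$. Where did the factor $4$ go? In Step 1 of the proof of Theorem 2.1 we bounded $|P(S,i)\cap B|$ by $N$, although a random $B$ should catch only a fraction of $P(S,i)$.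

Let $B$ contain each element independently with probability $q$. A pair in $E_2$ is cross with probability $2q(1-q)$. Suppose for a moment that $O_A(S)$ did not depend on $A$. Then the expectation of the bound in Lemma 5.1 would be at most $q\,dN|V|$, and we would get
$$2q(1-q)|E_2|\le q\,dN|V|,\qquad\text{hence}\qquad|E_2|\le\frac{dN}{2(1-q)}|V|.$$
With $q=\frac12$ this saves a factor of $2$, and letting $q\to0$ saves another.

The trouble is that $O_A(S)$ does depend on $A$, hence on $B$. Lemma 3.2 gives one orientation for each $A$, and nothing controls how the chosen directions $i$ are correlated with the sizes of the sets $P(S,i)\cap B$. The remedy is to split off the exceptional directions, those $i$ for which $|P(S,i)\cap B|$ is much larger than expected, and to sum over *all* such $i\in X$, not just those in $O_A(S)$. That sum does not see the orientation, so its expectation can be computed. And it is affordable, although there may be many directions $i$, because $\sum_S\sum_i|P(S,i)|$ is exactly $4|E_2|$: the error is a small multiple of the quantity we are bounding, and it can be moved to the left-hand side.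

**Proof of Theorem 2.2.** Let $N\ge1$ and $\varepsilon=N^{-1/4}$.

**Step 1: dispose of small $N$.** If $\varepsilon\ge\frac16$, then $1+18\varepsilon\ge4$, and (4) gives
$$|E_2|\le2dN|V|=\frac{dN}2\cdot4\,|V|\le\frac{dN}2(1+18\varepsilon)|V|.$$
From now on $\varepsilon<\frac16$. Put
$$q=\varepsilon=N^{-1/4},\qquad s=N^{1/2},\qquad T=1+qN+s.$$
Here $T$ is the threshold above which a direction counts as exceptional. Three error terms will appear: $q$, $s/(qN)$ and $qN/s^2$. With these choices each of them equals $N^{-1/4}$.

**Step 2: split the bound of Lemma 5.1 at the threshold.** Let $B$ contain each element of $X$ independently with probability $q$, let $A=X\setminus B$, and write $n_B(S,i)=|P(S,i)\cap B|$. For every number $n\ge0$ we have $n\le T+n\,\mathbf 1_{n>T}$. Insert this in Lemma 5.1. By (3), the terms $T$ contribute at most $dT$ for each $S$. In the remaining terms we enlarge the range from $i\in O_A(S)$ to $i\in X$, which is allowed because the terms are nonnegative. So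
$$e(A)\le dT|V|+\sum_{S\in\mathcal S}\sum_{i\in X}n_B(S,i)\,\mathbf 1_{n_B(S,i)>T}. \tag{5}$$

**Step 3: show that an exceptional direction contributes little on average.** Fix $S$ and $i$ and let $n_0=|P(S,i)|$. This number does not depend on $B$, and $n_0\le N$ by (2). If $n_0=0$, the term vanishes. If $n_0\ge1$, write $n_B=\sum_{j\in P(S,i)}\mathbf 1_{j\in B}$. Then
$$\mathbb E\bigl[n_B\mathbf 1_{n_B>T}\bigr]=\sum_{j\in P(S,i)}\Pr\bigl(j\in B\text{ and }n_B>T\bigr).$$
Given $j\in B$, the variable $n_B$ is distributed as $1+\mathrm{Bin}(n_0-1,q)$, since the other $n_0-1$ elements are chosen independently. Hence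
$$\mathbb E\bigl[n_B\mathbf 1_{n_B>T}\bigr]=n_0\,q\,\Pr\bigl(1+\mathrm{Bin}(n_0-1,q)>1+qN+s\bigr).$$
The mean of $\mathrm{Bin}(n_0-1,q)$ is at most $qN$, so the event requires a deviation above the mean of more than $s$. The variance is at most $qN$ as well. By Chebyshev's inequality the probability is at most
$$\delta:=\frac{qN}{s^2}=\frac{N^{3/4}}N=\varepsilon .$$
In all cases, therefore, $\mathbb E\bigl[n_B(S,i)\,\mathbf 1_{n_B(S,i)>T}\bigr]\le q\,\delta\,|P(S,i)|$.

**Step 4: sum over all $S$ and $i$.** For fixed $S$, each $S'=S\triangle\{i,j\}\in\mathcal S$ at distance $2$ is counted exactly twice in $\sum_{i}|P(S,i)|$: once with $j\in P(S,i)$ and once with $i\in P(S,j)$. There are $2|E_2|$ ordered pairs $(S,S')$. Hence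
$$\sum_{S\in\mathcal S}\sum_{i\in X}|P(S,i)|=4|E_2|.$$
Taking expectations in (5), with $\mathbb E\,e(A)=2q(1-q)|E_2|$ on the left, we get
$$2q(1-q)|E_2|\le dT|V|+4q\delta|E_2|. \tag{6}$$

**Step 5: absorb the error and solve for $|E_2|$.** Divide (6) by $2q$ and move the last term to the left. Since $\frac T{2q}=\frac N2\cdot\frac T{qN}=\frac N2\left(1+\frac{1+s}{qN}\right)$, this reads
$$(1-q-2\delta)|E_2|\le\frac{dN}2\left(1+\frac{1+s}{qN}\right)|V|.$$
Here $q+2\delta=3\varepsilon<\frac12$, so the factor on the left is positive. Also $qN=N^{3/4}$, so $\frac{1+s}{qN}=N^{-3/4}+N^{-1/4}\le2\varepsilon$. Therefore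
$$|E_2|\le\frac{dN}2\cdot\frac{1+2\varepsilon}{1-3\varepsilon}\,|V|\le\frac{dN}2(1+10\varepsilon)|V|.$$
For the last inequality, $(1+10\varepsilon)(1-3\varepsilon)=1+7\varepsilon-30\varepsilon^2$, and this is at least $1+2\varepsilon$ because $5\varepsilon\ge30\varepsilon^2$ for $0\le\varepsilon\le\frac16$. Since $10\le18$, the first claim is proved.

**Step 6: pass to $|E|$ and $\omega$.** Add $|E_1|\le d|V|$ from Theorem 3.1. For $N\ge1$,
$$\frac{|E|}{|V|}\le d\left(1+\frac N2+9N\cdot N^{-1/4}\right)=d\left(1+\frac N2+9N^{3/4}\right).$$
For $N=0$ all sets $P(S,i)$ are empty by (2), so $E_2=\emptyset$ and the bound holds too. The right-hand side is increasing in $N$, and $N\le\omega-1$ by (1). Since $1+\frac{\omega-1}2=\frac{\omega+1}2$, the second claim follows. $\square$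

## 8. Tree families, caterpillars and products

For the lower bounds we need families of VC-dimension $1$ whose distances are easy to read. Trees supply them.

**Definition (tree family).** Let $\mathcal T$ be a finite tree with edge set $X$, rooted at a vertex $r$. Identify each vertex $v$ with the set of edges on the path from $v$ to $r$.

For example, the star with center $r$ and $n$ leaves gives $\emptyset$ for the center and the $n$ singletons for the leaves. In general $u\triangle v$ is the set of edges on the path from $u$ to $v$: the two paths to $r$ share exactly the part beyond the vertex where they meet, and that part cancels. So $|u\triangle v|$ is the tree distance of $u$ and $v$.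

**Lemma 8.1.** A family consisting of at least two vertices of $\mathcal T$ has VC-dimension exactly $1$.

*Proof.* Let $e,f$ be two edges of $\mathcal T$. An edge $e$ belongs to the set $v$ if and only if deleting $e$ separates $v$ from $r$. So the trace of $v$ on $\{e,f\}$ depends only on the component of $\mathcal T$ minus $\{e,f\}$ that contains $v$. There are three components, hence at most three traces, and $\{e,f\}$ is not shattered. So the VC-dimension is at most $1$. Two distinct members differ in some $x\in X$, and then $\{x\}$ is shattered. $\square$

**Lemma 8.2.** Let $K$ be a set of vertices of $\mathcal T$ with pairwise distances at most $2$, and suppose that $a,b\in K$ are at distance $2$ with midpoint $c$. Then $K$ is contained in the closed neighborhood of $c$.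

*Proof.* Let $z\in K$ with $z\ne a,b$, and write $\mathrm{dist}$ for the tree distance. Consider the vertex of the path $a,c,b$ nearest to $z$; all paths from $z$ to this path enter it there. If it were $a$, then $\mathrm{dist}(z,b)=\mathrm{dist}(z,a)+2>2$, a contradiction; the same applies to $b$. So it is $c$, and $\mathrm{dist}(z,c)=\mathrm{dist}(z,a)-1\le1$. $\square$

**Proof of Theorem 2.3.**

**Step 1: a family $\mathcal F$ with $d=1$ and density near $\omega/2$.** The plan is to glue many cliques of size $\omega$ along single vertices, and to leave out all midpoints. Let $\omega\ge2$ and $k\ge1$. Take a path $s_0,w_1,s_1,w_2,\dots,w_k,s_k$, attach $\omega-2$ leaves to each $w_r$, and let $\mathcal F$ consist of all vertices except $w_1,\dots,w_k$. There are $k+1$ vertices $s_r$ and $k(\omega-2)$ leaves, so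
$$|\mathcal F|=k(\omega-1)+1 .$$
By Lemma 8.1, $\mathcal F$ has VC-dimension $1$. Every edge of the tree joins some $w_r$ to a vertex of $\mathcal F$, so $\mathcal F$ is one side of the bipartition and all distances in $\mathcal F$ are even. Two members at distance $2$ have a common neighbor, which must be some $w_r$, and it is unique since the tree has no cycle. Each $w_r$ has exactly $\omega$ neighbors, all in $\mathcal F$. So the number of pairs at distance $2$ is $k\binom\omega2$.

The $\omega$ neighbors of $w_r$ form a clique of $G_{1,2}(\mathcal F)$. Conversely, a clique with at least two members contains two vertices at distance $2$, with midpoint some $w_r$. By Lemma 8.2 it lies in the closed neighborhood of $w_r$, and $w_r\notin\mathcal F$, so it has at most $\omega$ members. Hence $\omega(G_{1,2}(\mathcal F))=\omega$.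

**Step 2: products raise the VC-dimension to $d$ and keep the clique number.** Let $\mathcal S=\mathcal F^d$ be the family on $d$ disjoint copies of the ground set of $\mathcal F$ whose members are the unions $F_1\sqcup\dots\sqcup F_d$ with each $F_t\in\mathcal F$ placed in the $t$-th copy. Traces in different copies can be chosen independently, so a set is shattered by $\mathcal S$ if and only if its part in each copy is shattered by $\mathcal F$. Hence $\mathrm{VC\text{-}dim}(\mathcal S)=d$.

The distance of two members of $\mathcal S$ is the sum of the distances in the factors, and these are all even. So two members are adjacent in $G_{1,2}(\mathcal S)$ if and only if they differ in exactly one factor, and there at distance $2$. Thus $G_{1,2}(\mathcal S)$ is the Cartesian product of $d$ copies of $G_{1,2}(\mathcal F)$. Suppose a clique contained $u,v,z$ with $u,v$ differing in one factor and $u,z$ differing in another. Then $v,z$ would differ in both factors and would not be adjacent. So all members of a clique differ from a fixed member $u$ in the same factor. The clique lies in a copy of one factor, and the clique number is $\omega$.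

Each of the $d$ factors contributes $|\mathcal F|^{d-1}\cdot k\binom\omega2$ edges, and $|V|=|\mathcal F|^d$. Therefore
$$\frac{|E|}{|V|}=d\cdot\frac{k\binom\omega2}{k(\omega-1)+1}\longrightarrow\frac{d\,\omega}2\qquad(k\to\infty).$$

**Step 3: for $d=1$, keep the midpoints and gain $\frac12$.** Let $\omega\ge3$ and $\Delta=\omega-1\ge2$. Take a caterpillar with $k\ge1$ spine vertices forming a path, each of degree $\Delta$, all other vertices being leaves, and let $\mathcal S$ be the family of all its vertices. If $L$ is the number of leaves, counting degrees gives $k\Delta+L=2(k+L-1)$, so $L=k(\Delta-2)+2$ and $|V|=k(\Delta-1)+2$. By Lemma 8.1, $d=1$. The pairs at distance $1$ are the tree edges, so $|E_1|=|V|-1$. A pair at distance $2$ has a unique midpoint, which is a spine vertex, so $|E_2|=k\binom\Delta2$.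

A clique that contains a pair at distance $2$ lies in a closed neighborhood by Lemma 8.2, so it has at most $\Delta+1$ members. A clique with no such pair has at most $2$ members, since a tree contains no triangle. The closed neighborhood of a spine vertex is a clique with $\Delta+1\ge3$ members. So the clique number is $\Delta+1=\omega$, and
$$\frac{|E|}{|V|}=\frac{k(\Delta-1)+1+k\binom\Delta2}{k(\Delta-1)+2}\longrightarrow1+\frac\Delta2=\frac{\omega+1}2\qquad(k\to\infty).$$

**Step 4: compare with the upper bound.** For $d\ge1$ and $\omega\ge2$, Step 2 and Theorem 2.2 give
$$\frac{d\,\omega}2\le c(d,\omega)\le d\left(\frac{\omega+1}2+9\,\omega^{3/4}\right)=d\,\omega\left(\frac12+\frac1{2\omega}+9\,\omega^{-1/4}\right)\le d\,\omega\left(\frac12+10\,\omega^{-1/4}\right).$$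
If $\omega=1$ then $E=\emptyset$ and the quotient is $0$, which is also of the required form. The error term does not involve $d$, so $c(d,\omega)=\left(\frac12+O(\omega^{-1/4})\right)d\,\omega$ uniformly in $d\ge1$. $\square$
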